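\title{A monomial basis of the Virasoro modules $M^{(p,p')}_{r,1}$\\ in the modes of the $(2,1)$-primary field}

\begin{abstract}
Let $3\le p<p'$ be coprime. The modes of the $(2,1)$-primary field, applied repeatedly to the vacuum vector, span the irreducible Virasoro modules $M^{(p,p')}_{r,1}$ of the minimal series. We prove that the monomials in these modes that satisfy explicit difference conditions on nearest and next-nearest neighbors form a basis, which answers a question of Feigin, Jimbo, Miwa, Mukhin and Takeyama. The number of such monomials is known to match the character, so the point is to prove that they span. By duality, the required quadratic and cubic straightening relations become lower bounds for the gaps between leading exponents of two-point and three-point correlation functions. For two points the bounds follow from Liouville's theorem applied to a Wronskian; for three points they follow from the action of Calogero--Sutherland operators on finite-dimensional spaces of correlation functions.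
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Minimal series modules}
The Virasoro algebra has generators $L_m$ $(m\in\mathbb Z)$ and a central element $c$, with
$[L_m,L_n]=(m-n)L_{m+n}+\frac{c}{12}(m^3-m)\delta_{m+n,0}$.
Fix coprime integers $3\le p<p'$, put $t=p'/p$, and write $[x]$ for the integer part of $x$. For $1\le r\le p-1$ and $1\le s\le p'-1$ let $M_{r,s}=M^{(p,p')}_{r,s}$ be the irreducible module with $c=13-6t-6t^{-1}$ generated by a vector $|r,s\rangle$ with $L_m|r,s\rangle=0$ for $m>0$ and $L_0|r,s\rangle=\Delta_{r,s}|r,s\rangle$, where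
\[
\Delta_{r,s}=\frac{(rt-s)^2-(t-1)^2}{4t}.
\]
These modules form the $(p,p')$-minimal series. The $L_0$-eigenvalue of an eigenvector $v$ is its \emph{weight} $\operatorname{wt}v$, and $\operatorname{wt}v-\Delta_{r,s}$ is its \emph{level}. The weight spaces are finite-dimensional, and the character $\chi_{r,s}(q)=\operatorname{tr}_{M_{r,s}}q^{L_0}$ is
\[
\chi_{r,s}(q)=\frac{q^{\Delta_{r,s}}}{(q)_\infty}\Big(\sum_{n\in\mathbb Z}q^{pp'n^2+(p'r-ps)n}-\sum_{n\in\mathbb Z}q^{pp'n^2+(p'r+ps)n+rs}\Big),\qquad (q)_\infty=\prod_{j\ge1}(1-q^j).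
\]
The vectors $L_{-m_1}\cdots L_{-m_k}|r,s\rangle$ with $m_1\ge\dots\ge m_k\ge1$ span $M_{r,s}$ and are counted by $q^{\Delta_{r,s}}/(q)_\infty$; the alternating factor records their linear relations, but it does not say which vectors to keep. This paper concerns a basis built from a different family of operators, which move between the modules $M_{r,s}$ with $s$ fixed.

Since $p$ and $p'$ are coprime and $p\ge3$,
\begin{equation}\label{eq:arith}
jt\notin\mathbb Z\quad\text{for }1\le j\le p-1;\qquad\text{in particular }t,\,2t\notin\mathbb Z .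
\end{equation}
This fact separates exponents throughout the paper.

\subsection{The $(2,1)$-primary field}
Put $\Delta=\Delta_{2,1}=\frac{3t-2}{4}$. For $1\le r,r'\le p-1$ with $|r'-r|=1$ the $(2,1)$-primary field is a series
\[
\phi^{(r',r)}(z)=\sum_n\phi^{(r',r)}_{-n}z^{n-\Delta},\qquad \phi^{(r',r)}_{-n}\colon M_{r,s}\to M_{r',s},\qquad n\in\Delta_{r',s}-\Delta_{r,s}+\mathbb Z,
\]
whose mode $\phi^{(r',r)}_{-n}$ raises the weight by $n$. We drop the superscript when it is determined by the context. We use the following standard properties (Belavin--Polyakov--Zamolodchikov), in which $\partial=z\,d/dz$.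
\begin{itemize}
\item[(P1)] $[L_m,\phi(z)]=z^m\big(\partial+(m+1)\Delta\big)\phi(z)$; in modes, $[L_m,\phi_{-n}]=(n-m+m\Delta)\,\phi_{-(n-m)}$.
\item[(P2)] The relation $(L_{-1}^2-tL_{-2})|2,1\rangle=0$ holds for the field:
\[
\frac{d^2}{dz^2}\phi(z)=t\Big(\sum_{m\le-2}z^{-m-2}L_m\,\phi(z)+\phi(z)\sum_{m\ge-1}z^{-m-2}L_m\Big).
\]
\item[(P3)] $\phi^{(r',r)}_{-(\Delta_{r',s}-\Delta_{r,s})}|r,s\rangle$ is a nonzero multiple of $|r',s\rangle$.
\end{itemize}
Property (P2) explains why $r$ changes by $\pm1$. The coefficient of $|r',s\rangle$ in $\phi(z)|r,s\rangle$ is a multiple of $z^x$ with $x=\Delta_{r',s}-\Delta_{r,s}-\Delta$, and (P1), (P2) give $x(x-1)=t(\Delta_{r,s}-x)$. The two roots of this equation are $\frac{(r-1)t-(s-1)}2$ and $-\frac{(r+1)t-(s+1)}2$, which are the values of $x$ for $r'=r+1$ and $r'=r-1$, because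
\begin{equation}\label{eq:diff}
\Delta_{a\pm1,s}-\Delta_{a,s}=\pm\Big(\frac{(2a\pm1)t}4-\frac s2\Big).
\end{equation}
By \eqref{eq:diff} the modes $\phi^{(c,a)}_{-n}$ have
\begin{equation}\label{eq:coset}
n\in\frac t4-\frac s2+(c-a)\frac{at}2+\mathbb Z .
\end{equation}
The cosets for $c=a+1$ and $c=a-1$ differ by $at\notin\mathbb Z$, so $a$ and $n$ determine $c$.

\subsection{Admissible monomials}
A \emph{path} of length $\ell\ge0$ is a sequence $\mathbf r=(r_0,\dots,r_\ell)$ with $1\le r_i\le p-1$ and $r_{i+1}-r_i=\pm1$. A \emph{monomial} of length $\ell$ is a vector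
\begin{equation}\label{eq:mono}
\phi^{(r_\ell,r_{\ell-1})}_{-n_\ell}\cdots\phi^{(r_1,r_0)}_{-n_1}|1,1\rangle\in M_{r_\ell,1},\qquad r_0=1,\quad n_i\in\Delta_{r_i,1}-\Delta_{r_{i-1},1}+\mathbb Z,
\end{equation}
where $\mathbf r$ is a path; for $\ell=0$ it is $|1,1\rangle$. Its \emph{degree} $n_1+\dots+n_\ell$ is its weight, since $\Delta_{1,1}=0$. By \eqref{eq:coset} the sequence $(n_1,\dots,n_\ell)$ determines the path, and we regard monomials as indexed by these sequences.

To each path $(a,c,b)$ of length two attach the number $w(b,c,a)$ given by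
\begin{equation}\label{eq:w}
\begin{aligned}
w(r+1,r,r-1)=w(r-1,r,r+1)&=\tfrac t2,\\
w(1,2,1)=w(p-1,p-2,p-1)&=3-\tfrac{3t}2,\\
w(r,r+1,r)&=2-\tfrac{(2r+1)t}2+[rt] &&(2\le r\le p-2),\\
w(r+1,r,r+1)&=1+\tfrac{(2r+1)t}2-[(r+1)t] &&(1\le r\le p-3).
\end{aligned}
\end{equation}
The monomial \eqref{eq:mono} is \emph{admissible} if
\begin{itemize}
\item[(i)] $\sigma_0:=n_1-\Delta\ge0$;
\item[(ii)] $\sigma_i:=n_{i+1}-n_i-w(r_{i+1},r_i,r_{i-1})\ge0$ for $1\le i\le \ell-1$;
\item[(iii)] $n_{i+2}-n_i\ge1$ whenever $1\le i\le\ell-2$ and $r_{i-1},r_i,r_{i+1},r_{i+2}\in\{r,r+1\}$ for some $1\le r\le p-2$.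
\end{itemize}
By \eqref{eq:coset} all $\sigma_i$ are integers. Condition (iii) reads $\sigma_i+\sigma_{i+1}\ge v(r)$ with $v(r)=1-w(r,r+1,r)-w(r+1,r,r+1)$. From \eqref{eq:w}, and from $[(p-2)t]=p'-[2t]-1$ when $r=p-2$,
\[
v(r)=\begin{cases}p'-5,&p=3,\\ [2t]-3,&p>3,\ r\in\{1,p-2\},\\ [(r+1)t]-[rt]-2,&1<r<p-2.\end{cases}
\]
The following counting identity is known, and we take it as given: for $1\le r\le p-1$,
\begin{equation}\label{eq:char}
\chi_{r,1}(q)=\sum q^{\,n_1+\dots+n_\ell},
\end{equation}
where the sum runs over all admissible monomials, of all lengths $\ell\ge0$, with $r_\ell=r$. So every weight space of $M_{r,1}$ contains exactly as many admissible monomials as its dimension, and one is led to guess that they form a basis. This question is posed in \cite{FJMMT}; the answer is known to be positive for $1<t<2$. We prove it in general.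

\begin{theorem}\label{thm:main}
Let $3\le p<p'$ be coprime and $1\le r\le p-1$. The admissible monomials \eqref{eq:mono} with $r_\ell=r$ form a basis of $M^{(p,p')}_{r,1}$.
\end{theorem}

\subsection{What the conditions say}
The numbers $\sigma_i$ measure how far a monomial is from the lowest one allowed on its path. On the path $(1,2,\dots,r)$ the choice $\sigma_i=0$ gives $n_i=\Delta+(i-1)\frac t2=\Delta_{i+1,1}-\Delta_{i,1}$, and by (P3) the monomial is a nonzero multiple of $|r,1\rangle$. On the path $(1,2,1)$ the choice $\sigma_0=\sigma_1=0$ gives $n_1=\Delta$, $n_2=2-\Delta$, of degree $2$. This is the expected threshold: in $M_{1,1}$ the weight $0$ is already occupied by the empty monomial, the weight space of weight $1$ is zero, and the weight $2$ is occupied by $L_{-2}|1,1\rangle$. For $(p,p')=(3,4)$ we have $\Delta=\frac12$, $w=1$, $v=-1$, and admissibility means $\frac12\le n_1<n_2<\dots<n_\ell$ with $n_i\in\frac12+\mathbb Z$, the condition one expects for anticommuting modes (see Example~\ref{ex:ising}).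

For $t<2$ condition (iii) follows from (ii), because $v(r)\le0$: indeed $p'\le5$ if $p=3$, $[2t]\le3$, and $[(r+1)t]-[rt]<t+1<3$. For $t>2$ we have $v(1)\ge1$, and (iii) cannot be dropped. Take $(p,p')=(3,7)$, where $\Delta=\frac54$ and $w=-\frac12$. The monomials $\phi_{-9/4}|1,1\rangle$ and $\phi_{-1/4}\phi_{-3/4}\phi_{-5/4}|1,1\rangle$ both satisfy (i) and (ii), and both lie in the level one space $\mathbb C L_{-1}|2,1\rangle$ of $M_{2,1}$. They are linearly dependent, and it is (iii) that discards the second one.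

\subsection{The method}
By \eqref{eq:char} it suffices to prove that admissible monomials span. This follows from two straightening relations: a pair of modes violating (ii), or a triple violating (iii), is a combination of lexicographically smaller pairs or triples and a shorter word (Section~\ref{sec:straight}). We never write these relations down. If one of them failed, some linear functional $u$ would kill all the smaller terms but not the given one, and then the given modes could be read off from the leading exponent of a correlation function $\langle u|\phi(z_2)\phi(z_1)v\rangle$ or $\langle u|\phi(z_3)\phi(z_2)\phi(z_1)v\rangle$. So (ii) and (iii) become lower bounds on gaps between leading exponents. Section~\ref{sec:corr} sets this up and carries it out by hand for the path $(1,2,1)$, where the correlation functions are symmetric Laurent polynomials up to a fixed factor. In general two-point functions are of hypergeometric type (Section~\ref{sec:two}), and symmetry is replaced by Liouville's theorem applied to a Wronskian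 (Section~\ref{sec:gap}). For three points the two pairwise bounds add up to too little. The missing information comes from Calogero--Sutherland operators (Section~\ref{sec:CS}), whose eigenvalues remember the leading exponent up to permutation. For $p\ge4$ this moves the first and third exponents next to each other on a neighboring path (Section~\ref{sec:p4}). For $p=3$ there is no neighboring path, and a vanishing condition at the collision of three points takes its place (Section~\ref{sec:p3}). The case $1<t<2$ is not treated separately.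

\section{Straightening relations and the proof of the theorem}\label{sec:straight}

From now on $s$ is fixed, $1\le s\le p'-1$, and $M_a=M_{a,s}$, $|a\rangle=|a,s\rangle$, $\Delta_a=\Delta_{a,s}$. The two propositions below hold for every $s$; the hypothesis $s=1$ is used only in deducing Theorem~\ref{thm:main} from them. A vector is \emph{homogeneous} if it lies in one weight space.

\begin{proposition}[Quadratic straightening]\label{prop:quad}
Let $(a,c,b)$ be a path, $v\in M_a$ homogeneous, and $n_2-n_1<w(b,c,a)$. Then $\phi^{(b,c)}_{-n_2}\phi^{(c,a)}_{-n_1}v$ lies in the span of the vectors $\phi^{(b,c')}_{-n_2'}\phi^{(c',a)}_{-n_1'}v$, over all paths $(a,c',b)$, with $n_1'+n_2'=n_1+n_2$ and $n_1'<n_1$, together with $v$ if $a=b$ and $n_1+n_2=0$.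
\end{proposition}

\begin{proposition}[Cubic straightening]\label{prop:cubic}
Let $\varepsilon=\pm1$, let $\mathbf r^*=(a,b,a,b)$ be a path with $b=a+\varepsilon$, let $v\in M_a$ be homogeneous, $n_3-n_1<1$ and $N=n_1+n_2+n_3$. Then the vector $\phi_{-n_3}\phi_{-n_2}\phi_{-n_1}v$ taken along $\mathbf r^*$ lies in the span of $\phi^{(b,a)}_{-N}v$ and the vectors $\phi_{-n_3'}\phi_{-n_2'}\phi_{-n_1'}v$, along all paths of length three from $a$ to $b$, with $n_1'+n_2'+n_3'=N$ and $(n_1',n_2')$ lexicographically smaller than $(n_1,n_2)$.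
\end{proposition}

Proposition~\ref{prop:quad} is proved in Section~\ref{sec:gap}, and Proposition~\ref{prop:cubic} in Sections~\ref{sec:p4} and~\ref{sec:p3}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $s=1$, so that $|1\rangle$ has weight $0$.

\emph{Step 1: all monomials span.} Let $M_r'\subset M_r$ be the span of the monomials with $r_\ell=r$, and $M'=\bigoplus_rM_r'$. By (P3) along $(1,2,\dots,r)$, $M_r'\ne0$. The space $M'$ is stable under all modes. By (P1), $L_m$ applied to a monomial gives a combination of monomials plus the same word applied to $L_m|1\rangle$. So $M'$ is stable under $L_m$ as soon as $L_m|1\rangle\in M_1'$.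

For $m\ge0$ we have $L_m|1\rangle=0$. The vector $L_{-1}|1\rangle$ is killed by $L_1$, since $L_1L_{-1}|1\rangle=2L_0|1\rangle=0$, and by $L_m$, $m\ge2$, for weight reasons; it generates a proper submodule, so it is zero. Hence $M'$ is stable under $L_{-1}$, and the level two space of $M_1$ is spanned by $L_{-2}|1\rangle$. By (P3), $\phi_{-\Delta}|1\rangle$ is a nonzero multiple of $|2\rangle$, so $L_2$ kills it, and (P1) gives
\[
L_2\,\phi^{(1,2)}_{-(2-\Delta)}\phi^{(2,1)}_{-\Delta}|1\rangle=\Delta\,\phi^{(1,2)}_{\Delta}\phi^{(2,1)}_{-\Delta}|1\rangle .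
\]
The right side is nonzero by (P3) and because $\Delta=\frac{3t-2}4>0$. So the monomial $\phi_{-(2-\Delta)}\phi_{-\Delta}|1\rangle$ is a nonzero multiple of $L_{-2}|1\rangle$, and $L_{-2}|1\rangle\in M_1'$. Finally $L_{-m-1}|1\rangle=\frac1{m-1}L_{-1}L_{-m}|1\rangle$ for $m\ge2$, so $L_m|1\rangle\in M_1'$ for all $m$. Thus $M_r'$ is a nonzero submodule of the irreducible module $M_r$, and $M_r'=M_r$.

\emph{Step 2: admissible monomials span.} Fix $r$ and the degree, and order the monomials first by length and then lexicographically in $(n_1,\dots,n_\ell)$. If a monomial is nonzero, then so are its initial segments, hence $n_1+\dots+n_i\ge\min_a\Delta_a$ for all $i$. The $n_i$ lie in finitely many cosets of $\mathbb Z$. So in a descending sequence of nonzero monomials the length stabilizes, then $n_1$, then $n_2$, and so on: the order is well-founded on nonzero monomials.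

Let a nonzero monomial be non-admissible. Condition (i) holds, since otherwise $\phi_{-n_1}|1\rangle\in M_2$ would have weight below $\Delta_2$ and vanish. If (ii) fails at $i$, apply Proposition~\ref{prop:quad} to the factors $i,i+1$ with $v=\phi_{-n_{i-1}}\cdots\phi_{-n_1}|1\rangle$, and then apply the remaining factors. If (iii) fails at $i$, then $(r_{i-1},\dots,r_{i+2})$ alternates between two values, so it has the form $\mathbf r^*$; apply Proposition~\ref{prop:cubic} to the factors $i,i+1,i+2$ with the same $v$, and then the remaining factors. The new monomials have the same end point, the same degree and the same $n_1,\dots,n_{i-1}$, and each is either shorter, or of the same length and lexicographically smaller. Discarding those that vanish and using induction, we see that every monomial is a combination of admissible ones.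

\emph{Step 3.} By \eqref{eq:char} the number of admissible monomials of given degree equals the dimension of the corresponding weight space of $M_r$, which is finite. A spanning family of that cardinality is a basis.
\end{proof}

\section{Correlation functions}\label{sec:corr}

\subsection{Duality and leading exponents}\label{ss:dual}
Let $M_b^\vee$ be the direct sum of the duals of the weight spaces of $M_b$. It is a right Virasoro module with $\langle uL_m|v\rangle=\langle u|L_mv\rangle$. An element $u$ supported on one weight space is \emph{homogeneous}, with the weight and level of that space; then $\operatorname{wt}(uL_m)=\operatorname{wt}u+m$, and $u\phi^{(b,c)}_{-n}=\langle u|\phi^{(b,c)}_{-n}\,\cdot\,\rangle\in M_c^\vee$ has weight $\operatorname{wt}u-n$. Let $\langle b|$ be the element of level $0$ with $\langle b|b\rangle=1$; then $\langle b|L_{-m}=0$ for $m>0$. The vectors $\langle b|L_{m_1}\cdots L_{m_k}$ with $m_i>0$ span $M_b^\vee$: a homogeneous $v\ne0$ killed by all of them would generate a nonzero submodule of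 $M_b$ not containing $|b\rangle$.

For homogeneous $u\in M_b^\vee$, $v\in M_a$ and a path $\mathbf r$ of length $\ell$ from $a$ to $b$ define
\[
F^{\mathbf r}_{u,v}=\langle u|\phi^{(b,r_{\ell-1})}(z_\ell)\cdots\phi^{(r_1,a)}(z_1)v\rangle=\sum_n\langle u|\phi_{-n_\ell}\cdots\phi_{-n_1}v\rangle\prod_iz_i^{n_i-\Delta}.
\]
Here $n_1+\dots+n_\ell=N:=\operatorname{wt}u-\operatorname{wt}v$, and each partial sum $n_1+\dots+n_j$ is bounded below. This is an \emph{ordered series}: a formal series $\sum_k\psi(k)z^k$, $k\in\mathbb R^\ell$, whose support lies in finitely many cosets of $\mathbb Z^\ell$, has fixed degree $k_1+\dots+k_\ell$, and has all partial sums $k_1+\dots+k_j$ bounded below. A nonzero ordered series has a lexicographically smallest exponent, its \emph{leading exponent}. Multiplication by $z_i/z_j$ with $i<j$ raises the partial sums of index $i,\dots,j-1$ by one and fixes the others. So power series in these ratios act on ordered series, and $z_i/z_j$ moves exponents lexicographically up. All functions are expanded in the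 region $|z_1|<\dots<|z_\ell|$; in particular $(z_j-z_i)^\xi=z_j^\xi(1-z_i/z_j)^\xi$ for $i<j$, and multiplication by it adds $\xi$ to the $j$-th entry of the leading exponent.

Suppose Proposition~\ref{prop:quad} or~\ref{prop:cubic} fails for some $v$ and $(n_i)$. All vectors in the statement lie in one finite-dimensional weight space, so there is a homogeneous $u\in M_b^\vee$ that kills the listed span but not the given vector. We call such $u$ a \emph{separating functional}. For it, $(n_i-\Delta)_i$ is the smallest exponent among all the series $F^{\mathbf r}_{u,v}$ with the given length and end points, and $u$ kills the shorter word.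

\subsection{The Ward identity}
Put $\partial_i=z_i\,\partial/\partial z_i$ and, for $m\in\mathbb Z$,
\[
\mathsf p_m=\sum_iz_i^m,\qquad \mathcal D_m=\sum_iz_i^m\partial_i,\qquad\mathcal L_m=\mathcal D_m+(m+1)\Delta\,\mathsf p_m .
\]
Moving $L_m$ through the fields with (P1) gives
\begin{equation}\label{eq:ward}
F_{uL_m,v}=\mathcal L_mF_{u,v}+F_{u,L_mv}.
\end{equation}
It reduces statements about general $u,v$ to highest weight vectors.

\begin{lemma}\label{lem:ind}
Let $\mathcal P(u,v)$ be a property of pairs of homogeneous vectors $u\in M_b^\vee$, $v\in M_a$ that is preserved by linear combinations within a weight space, in $u$ and in $v$. Suppose that $\mathcal P(\langle b|,|a\rangle)$ holds and that, for $m>0$, $\mathcal P(u',v)$ and $\mathcal P(u',L_mv)$ imply $\mathcal P(u'L_m,v)$, and $\mathcal P(\langle b|,v')$ implies $\mathcal P(\langle b|,L_{-m}v')$. Then $\mathcal P$ holds for all pairs. In the two steps,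
\[
F_{u'L_m,v}=\mathcal L_mF_{u',v}+F_{u',L_mv},\qquad F_{\langle b|,L_{-m}v'}=-\mathcal L_{-m}F_{\langle b|,v'} .
\]
\end{lemma}

\begin{proof}
Induct on the sum of the levels. If $u$ has positive level, it is a sum of vectors $u'L_m$, $m>0$, and both pairs $(u',v)$, $(u',L_mv)$ have smaller sum. If $u$ has level $0$ and $v$ has positive level, $v$ is a sum of vectors $L_{-m}v'$. The formulas are \eqref{eq:ward}, with $\langle b|L_{-m}=0$ in the second.
\end{proof}

\subsection{The model case: the path $(1,2,1)$ with $s=1$}\label{ss:model}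
Here the whole argument for Proposition~\ref{prop:quad} can be done with polynomials. For $u=\langle1|$, $v=|1\rangle$ we have $F=\sum_{j\ge0}C_jz_1^jz_2^{-2\Delta-j}$ with $C_0\ne0$ by (P3). Since $\langle 1|L_{-1}=0$ and $L_{-1}|1\rangle=0$, \eqref{eq:ward} gives $\mathcal L_{-1}F=0$, that is $(j+1)C_{j+1}=(2\Delta+j)C_j$, so $F=C_0(z_2-z_1)^{-2\Delta}$. We claim that for all homogeneous $u,v$
\[
F_{u,v}=(z_2-z_1)^{-2\Delta}G_{u,v},\qquad G_{u,v}\ \text{a symmetric Laurent polynomial of degree }N,\qquad G_{u,v}(w,w)=C_0\langle u|v\rangle .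
\]
Indeed, $\mathcal L_m$ acts on $G$ by
\[
G\mapsto \mathcal D_mG+\Delta\Big((m+1)(z_1^m+z_2^m)-2\,\frac{z_2^{m+1}-z_1^{m+1}}{z_2-z_1}\Big)G .
\]
This preserves symmetric Laurent polynomials. The bracket vanishes at $z_1=z_2=w$, and $(\mathcal D_mG)(w,w)=w^mN\,G(w,w)$, which is zero for $G=G_{u,v}$ because $\langle u|v\rangle=0$ unless $N=0$. So in Lemma~\ref{lem:ind} the value on the diagonal is $C_0\langle u'|L_mv\rangle=C_0\langle u'L_m|v\rangle$ in the first step and $0=C_0\langle 1|L_{-m}v'\rangle$ in the second, as claimed.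

Now let $u$ be a separating functional for $\phi_{-n_2}\phi_{-n_1}v$. Then $\langle u|v\rangle=0$, so $G_{u,v}$ vanishes on the diagonal, and by symmetry $G_{u,v}=(z_2-z_1)^2\tilde G$ with $\tilde G$ symmetric. The leading exponent $(k_1,k_2)$ of $\tilde G$ has $k_2\ge k_1$, because $(k_2,k_1)$ is also in the support. The leading exponent of $F_{u,v}=(z_2-z_1)^{2-2\Delta}\tilde G$ is $(k_1,k_2+2-2\Delta)$, and it equals $(n_1-\Delta,n_2-\Delta)$. Hence $n_2-n_1\ge2-2\Delta=3-\frac{3t}2=w(1,2,1)$.

\begin{example}\label{ex:ising}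
For $(p,p')=(3,4)$ we have $2\Delta=1$, and the claim gives $F_{u,v}=C_0\langle u|v\rangle/(z_2-z_1)+(z_2-z_1)\tilde G$ with $\tilde G$ symmetric. The second term is an antisymmetric Laurent polynomial, and $1/(z_2-z_1)=\sum_{j\ge0}z_1^jz_2^{-j-1}$. Comparing coefficients, $\phi_{-m}\phi_{-n}+\phi_{-n}\phi_{-m}=C_0\,\delta_{m+n,0}$ on $M_{1,1}$.
\end{example}

Three features carry over to the general case: the behavior at $z_1=z_2$ is governed by fixed exponents, killing the shorter word raises one exponent by two, and a global symmetry argument converts the exponent at the diagonal into a gap. Translation invariance is special to the vacuum; in general we need a differential equation.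

\subsection{The second-order equation}
Write $z_i=e^{x_i}$, so $\partial_i=\partial/\partial x_i$, and for $i<j$ put
\[
U_{ij}=\frac{z_iz_j}{(z_i-z_j)^2}=\sum_{n\ge1}n\Big(\frac{z_i}{z_j}\Big)^n=\frac1{4\sinh^2\frac{x_j-x_i}2},\qquad c_{ij}=\frac{1+z_i/z_j}{1-z_i/z_j}=\coth\frac{x_j-x_i}2 .
\]

\begin{lemma}\label{lem:bpz}
For a path of length $\ell$ and homogeneous $u,v$, with $d=N-\ell\Delta$,
\begin{multline}\label{eq:bpz}
\Big[\sum_i\partial_i^2-\frac t2\sum_{i<j}c_{ij}(\partial_i-\partial_j)-2t\Delta\sum_{i<j}U_{ij}\Big]F_{u,v}\\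
=t\sum_{n\ge1}\mathsf p_nF_{uL_{-n},v}+t\sum_{n\ge0}\mathsf p_{-n}F_{u,L_nv}+\Big[\Big(1-t+\frac{(\ell-1)t}2\Big)d+\binom\ell2t\Delta\Big]F_{u,v},
\end{multline}
and the sums over $n$ are finite.
\end{lemma}

\begin{proof}
Multiply (P2) for $\phi(z_i)$ by $z_i^2$, so that the left side becomes $\partial_i^2-\partial_i$. Move each $L_{-n}$, $n\ge2$, to the left through the fields $\phi(z_j)$, $j>i$, and each $L_n$, $n\ge-1$, to the right through the fields with smaller index, using (P1). Summing over $i$, with $x=z_i/z_j$ in the term for the pair $i<j$, we get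
\begin{multline*}
\sum_i(\partial_i^2-\partial_i)F=t\Big\{\sum_{n\ge2}\mathsf p_nF_{uL_{-n},v}+\sum_{n\ge-1}\mathsf p_{-n}F_{u,L_nv}\\
+\sum_{i<j}\Big[\sum_{n\ge-1}x^n\big(\partial_i+(n+1)\Delta\big)-\sum_{n\ge2}x^n\big(\partial_j-(n-1)\Delta\big)\Big]F\Big\}.
\end{multline*}
The term with $L_{-1}v$ raises the level of $v$, so we remove it: by \eqref{eq:ward}, $\mathsf p_1F_{u,L_{-1}v}=\mathsf p_1F_{uL_{-1},v}-\sum_i\partial_iF-\sum_{i<j}(x\partial_j+x^{-1}\partial_i)F$. The pair term becomes
\[
\frac1{1-x}\,\partial_i-\frac x{1-x}\,\partial_j+\Delta\frac{1+x^2}{(1-x)^2}=\frac12(\partial_i+\partial_j)+\frac12c_{ij}(\partial_i-\partial_j)+\Delta(1+2U_{ij}).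
\]
Since $\sum_i\partial_iF=dF$, collecting the scalar terms gives \eqref{eq:bpz}. The sums are finite because weights are bounded below.
\end{proof}

\section{Two-point functions}\label{sec:two}

For two variables we use $X=\frac{x_1+x_2}2$ and $y=x_2-x_1$. Then
\[
\partial_1=\tfrac12\partial_X-\partial_y,\quad\partial_2=\tfrac12\partial_X+\partial_y,\quad z_1^{k_1}z_2^{k_2}=e^{(k_1+k_2)X}e^{(k_2-k_1)y/2},\quad z_2-z_1=e^X\,2\sinh\tfrac y2,
\]
$U_{12}=U(y)=1/(4\sinh^2\frac y2)$, the region $|z_1|<|z_2|$ is $\operatorname{Re}y>0$, and exchanging $z_1,z_2$ is $y\mapsto-y$. Let $S=\{|\operatorname{Im}y|<2\pi\}$, and let $\mathcal E$ be the algebra of even holomorphic functions on $S$. It will play the role of the symmetric Laurent polynomials. It contains $y^{-2}-U(y)$ and $(2\sinh\frac y2/y)^\xi$ for all real $\xi$, since $\sinh\frac y2$ vanishes on $S$ only at $0$. Put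
\[
\rho_0=1-\tfrac{3t}2=-2\Delta,\qquad\rho_1=\tfrac t2 .
\]
For $|a-b|\in\{0,2\}$ let $I(a,b)$ be the set of $c$ such that $(a,c,b)$ is a path, and write $F^c_{u,v}$ for the corresponding series. The pair $(a,b)$ is \emph{monotone} if $|a-b|=2$, \emph{boundary} if $a=b\in\{1,p-1\}$, and \emph{bulk} if $2\le a=b\le p-2$. The set $I(a,b)$ has two elements in the bulk case and one element otherwise.

\begin{proposition}\label{prop:two}
There are constants $\alpha_c,\beta_c$ $(c\in I(a,b))$, depending only on $a,b,c$ and $s$, with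
\[
\text{bulk: all }\alpha_c,\beta_c\ne0;\qquad\text{boundary: }\alpha_c\ne0,\ \beta_c=0;\qquad\text{monotone: }\alpha_c=0,\ \beta_c\ne0,
\]
such that for all homogeneous $u\in M_b^\vee$, $v\in M_a$ the series $F^c_{u,v}$ converges absolutely for $|z_1|<|z_2|$ and, with $d=N-2\Delta$,
\begin{equation}\label{eq:two}
F^c_{u,v}=e^{dX}\big(\alpha_cy^{\rho_0}A(y)+\beta_cy^{\rho_1}B(y)\big)\qquad(y>0),
\end{equation}
where $A,B\in\mathcal E$ do not depend on $c$, and $A(0)=\langle u|v\rangle$ if $a=b$.
\end{proposition}

We recall three textbook facts. \emph{Frobenius:} at a regular singular point whose exponents $\rho,\rho'$ do not differ by an integer, a second-order linear equation has a unique formal solution $y^\rho(1+O(y))$; it converges, and the two such solutions form a basis. \emph{Riemann:} a second-order equation on the sphere with regular singular points $0,1,\infty$ only is determined by its exponents, and the equation of ${}_2F_1(\mathsf a,\mathsf b;\mathsf c;q)$ has exponents $0,1-\mathsf c$ at $0$, $0,\mathsf c-\mathsf a-\mathsf b$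 at $1$, and $\mathsf a,\mathsf b$ at $\infty$. \emph{Gauss:} if $\mathsf c$ and $\mathsf c-\mathsf a-\mathsf b$ are not integers, then for $0<q<1$
\[
{}_2F_1(\mathsf a,\mathsf b;\mathsf c;q)=\frac{\Gamma(\mathsf c)\Gamma(\mathsf c-\mathsf a-\mathsf b)}{\Gamma(\mathsf c-\mathsf a)\Gamma(\mathsf c-\mathsf b)}\,\varphi_0+\frac{\Gamma(\mathsf c)\Gamma(\mathsf a+\mathsf b-\mathsf c)}{\Gamma(\mathsf a)\Gamma(\mathsf b)}\,\varphi_1,
\]
where $\varphi_0=1+O(1-q)$ and $\varphi_1=(1-q)^{\mathsf c-\mathsf a-\mathsf b}(1+O(1-q))$ are the Frobenius solutions at $q=1$; here $1/\Gamma$ is entire and vanishes exactly at the integers $\le0$.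

\begin{proof}
\emph{Highest weight vectors.} Let $u=\langle b|$, $v=|a\rangle$, and $F^c=e^{dX}f_c(y)$. On the right of \eqref{eq:bpz} only multiples of $F^c$ survive. Since $\partial_1^2+\partial_2^2=\frac12\partial_X^2+2\partial_y^2$ and $\partial_1-\partial_2=-2\partial_y$, we obtain
\begin{equation}\label{eq:ode}
f''+\tfrac t2\coth\tfrac y2\,f'-t\Delta\,Uf=Cf
\end{equation}
with a constant $C$ depending on $a,b$ but not on $c$. The only singular point in $S$ is $y=0$. Its exponents solve $\rho(\rho-1)+t\rho-t\Delta=0$, so they are $\rho_0$ and $\rho_1$, and $\rho_1-\rho_0=2t-1\notin\mathbb Z$. Let $g_0=y^{\rho_0}A$, $g_1=y^{\rho_1}B$ be the Frobenius solutions, $A(0)=B(0)=1$. The equations satisfied by $A$ and by $B$ are invariant under $y\mapsto-y$, so $A,B$ are even near $0$ by uniqueness. They continue along all paths in $S\setminus\{0\}$, whose fundamental group is generated by a small loop around $0$, along which they are single-valued. Hence $A,B\in\mathcal E$.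

In the variable $q=e^{-y}$ we have $\partial_y=-q\,d/dq$, $\coth\frac y2=\frac{1+q}{1-q}$, $U=\frac q{(1-q)^2}$, so \eqref{eq:ode} has regular singular points $0,1,\infty$. The exponents at $0$ (in $q$) and at $\infty$ (in $1/q$) are both the roots $\mu,\bar\mu$ of $\mu^2-\frac t2\mu=C$, so $\mu+\bar\mu=\frac t2$; at $1$ they are $\rho_0,\rho_1$. By (P3), $f_c\in q^{\mu_c}\mathbb C[[q]]$ has nonzero leading coefficient, where $2\mu_c=n_1-n_2$ for $n_1=\Delta_c-\Delta_a$, $n_2=\Delta_b-\Delta_c$. So $\mu_c$ is one of the two roots, and it exceeds the other by $\delta_c=2\mu_c-\frac t2$. By \eqref{eq:diff},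
\[
\delta_{a\pm1}=\pm(at-s)\quad\text{if }a=b,\qquad\delta_c=-t\quad\text{if }|a-b|=2 .
\]
In all cases $\delta_c\notin\mathbb Z$. Dividing by $q^{\mu_c}(1-q)^{\rho_1}$ changes the exponents to $0,-\delta_c$ at $0$, to $0,1-2t$ at $1$, and to $\delta_c+t,t$ at $\infty$. Therefore
\[
f_c=\kappa_c\,q^{\mu_c}(1-q)^{\rho_1}{}_2F_1(\delta_c+t,t;1+\delta_c;q),\qquad\kappa_c\ne0,
\]
which converges for $|q|<1$. As $(1-q)/y\to1$ for $y\to0$, uniqueness of Frobenius solutions identifies $q^{\mu_c}(1-q)^{\rho_1}\varphi_0=g_1$ and $q^{\mu_c}(1-q)^{\rho_1}\varphi_1=g_0$. So $f_c=\alpha_cg_0+\beta_cg_1$ with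
\[
\alpha_c=\kappa_c\frac{\Gamma(1+\delta_c)\Gamma(2t-1)}{\Gamma(t+\delta_c)\Gamma(t)},\qquad\beta_c=\kappa_c\frac{\Gamma(1+\delta_c)\Gamma(1-2t)}{\Gamma(1-t)\Gamma(1+\delta_c-t)} .
\]
By \eqref{eq:arith} the numerators, $\Gamma(t)$ and $\Gamma(1-t)$ are finite and nonzero. So $\alpha_c=0$ exactly when $t+\delta_c$ is an integer $\le0$, and $\beta_c=0$ exactly when $1+\delta_c-t$ is.
\begin{itemize}
\item Monotone: $t+\delta_c=0$ and $1+\delta_c-t=1-2t\notin\mathbb Z$.
\item $a=b$, $c=a+1\le p-1$: $t+\delta_c=(a+1)t-s\notin\mathbb Z$, while $1+\delta_c-t=1-s+(a-1)t$ is an integer only for $a=1$, and then $1-s\le0$.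
\item $a=b$, $c=a-1\ge1$: $t+\delta_c=s-(a-1)t\notin\mathbb Z$, while $1+\delta_c-t=1+s-(a+1)t$ is an integer only for $a=p-1$, and then $1+s-p'\le0$.
\end{itemize}
This gives the pattern of zeros, and $A(0)=1=\langle a|a\rangle$ for $a=b$.

\emph{General vectors.} We apply Lemma~\ref{lem:ind}. In the variables $X,y$,
\begin{equation}\label{eq:Dm}
\mathcal D_m=e^{mX}\big[\cosh\tfrac{my}2\,\partial_X+2\sinh\tfrac{my}2\,\partial_y\big],\qquad \mathsf p_m=2e^{mX}\cosh\tfrac{my}2 .
\end{equation}
Both map $e^{dX}y^\rho\mathcal E$ to $e^{(d+m)X}y^\rho\mathcal E$ for any $\rho$, since $\sinh\frac{my}2/y$ and $\sinh\frac{my}2\,A'$ are even. So $\mathcal L_m$ preserves convergence and the form \eqref{eq:two}, with the same $\alpha_c,\beta_c$. It multiplies $A(0)$ by $d+m\rho_0+2(m+1)\Delta=d+2\Delta=N$, where $d,N$ belong to the function acted on. If $a=b$, this function has by induction $A(0)=\langle u'|v\rangle$, respectively $\langle a|v'\rangle$, which vanishes unless $N=0$; so $NA(0)=0$. Thus the new value of $A(0)$ is $\langle u'|L_mv\rangle=\langle u'L_m|v\rangle$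 in the first step and $0=\langle a|L_{-m}v'\rangle$ in the second.
\end{proof}

\section{Gaps in two variables}\label{sec:gap}

\subsection{A Liouville lemma}
The next lemma replaces the remark that the leading exponent of a symmetric Laurent polynomial has $k_2\ge k_1$. We write $\mathbf i=\sqrt{-1}$.

\begin{lemma}\label{lem:liou}
Let $Q(y)=e^{\kappa y}\sum_{j\ge0}C_je^{-jy}$ with $\kappa\in\mathbb R$ and $C_0\ne0$ converge for $\operatorname{Re}y>0$, and suppose that $Q$ agrees for $y>0$ with an element of $\mathcal E$. Then $\kappa\ge0$, the sum is finite, and for any $d$ the function $e^{dX}Q(y)$ is a finite sum of monomials $z_1^{k_1}z_2^{k_2}$ whose coefficients are symmetric in $k_1,k_2$.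
\end{lemma}

\begin{proof}
By the identity theorem on the connected set $S\cap\{\operatorname{Re}y>0\}$, $Q$ extends holomorphically to $S$ and is even there. Put $g=e^{-\kappa y}Q$. On the strip $-2\pi<\operatorname{Im}y<0$ both $g(y)$ and $g(y+2\pi\mathbf i)$ are holomorphic, and they agree for $\operatorname{Re}y>0$, hence everywhere on the strip. The map $y\mapsto q=e^{-y}$ sends $S$ onto $\mathbb C^*$, and two distinct points of $S$ with the same image are of the form $y,y+2\pi\mathbf i$ with $y$ in that strip. So $g$ is a holomorphic function of $q\in\mathbb C^*$, equal to $\sum_jC_jq^j$ for $|q|<1$, hence entire in $q$. Evenness of $Q$ gives $|g(q)|=|q|^{2\kappa}|g(1/q)|=O(|q|^{2\kappa})$ as $q\to\infty$. By Liouville's theorem $g$ vanishes if $\kappa<0$, which is excluded by $C_0\neq0$, and is a polynomial if $\kappa\ge0$. A finite even sum of exponentials has symmetric coefficients, because exponentials with distinct exponents are linearly independent.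
\end{proof}

The width of $S$ matters here: holomorphy in a strip wider than one period is what allows us to go around the circle $|q|=1$.

\subsection{The spaces $\mathcal V(a,b)$}
When $u$ kills the shorter word, the exponents at $y=0$ in \eqref{eq:two} are $\rho_0+2$ and $\rho_1$. In the bulk case both occur, so no single power of $z_2-z_1$ makes the function even. But there are two components, and their Wronskian involves only the product $y^{\rho_0+2+\rho_1-1}$. We therefore divide by the power $(z_2-z_1)^\nu$ that makes the two exponents add up to $1$. Put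
\[
\nu=1-\tfrac t2,\qquad\lambda=t-1,\qquad\text{so that}\qquad\rho_0+2-\nu=1-\lambda,\quad\rho_1-\nu=\lambda,\quad 2\lambda-1\notin\mathbb Z .
\]

\begin{definition}\label{def:V}
For $d,\eta\in\mathbb R$ let $\mathcal V(a,b)=\mathcal V(a,b;d,\eta)$ be the space of families $(\Psi_c)_{c\in I(a,b)}$, $\Psi_c=e^{dX}\psi_c(y)$, such that
\begin{itemize}
\item[(V1)] $\Psi_c=\sum_{k_1}C_{k_1}z_1^{k_1}z_2^{d-k_1}$ with $k_1\in\eta+(c-a)\frac{at}2+\mathbb Z$ bounded below, and the series converges absolutely for $|z_1|<|z_2|$;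
\item[(V2)] $\psi_c=\alpha_cy^{1-\lambda}A+\beta_cy^\lambda B$ for $y>0$, with $A,B\in\mathcal E$ independent of $c$ and $\alpha_c,\beta_c$ as in Proposition~\ref{prop:two}.
\end{itemize}
\end{definition}
The space depends on $\eta$ only modulo $\mathbb Z$. Put $\eta_0=\frac t4-\frac s2-\Delta$.

\begin{lemma}\label{lem:inV}
Let $u\in M_b^\vee$, $v\in M_a$ be homogeneous, and assume $\langle u|v\rangle=0$ if $a=b$. Then $\big((z_2-z_1)^{-\nu}F^c_{u,v}\big)_c\in\mathcal V(a,b;N-2\Delta-\nu,\eta_0)$.
\end{lemma}

\begin{proof}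
(V1) follows from \eqref{eq:coset} and Proposition~\ref{prop:two}, as the factor changes $z_1$-exponents by integers. If $a=b$, then $A(0)=0$ in \eqref{eq:two}, so $A\in y^2\mathcal E$; if $a\ne b$, the $A$-term is absent. Since $(2\sinh\frac y2)^{-\nu}\in y^{-\nu}\mathcal E$, (V2) follows.
\end{proof}

\begin{lemma}\label{lem:gap2}
Let $0\ne\Psi\in\mathcal V(a,b;d,\eta)$, let $k_1$ be the smallest $z_1$-exponent occurring in any component, and $k_2=d-k_1$.
\begin{itemize}
\item[(1)] If $(a,b)$ is bulk, both components are nonzero and $k_2-k_1>0$.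
\item[(2)] If $(a,b)$ is monotone, $k_2-k_1\ge\lambda$.
\item[(3)] If $(a,b)$ is boundary, $k_2-k_1\ge1-\lambda$.
\end{itemize}
\end{lemma}

\begin{proof}
A nonzero component has the form $\psi_c=e^{\kappa_cy}\sum_{j\ge0}C_{c,j}e^{-jy}$ with $C_{c,0}\ne0$, convergent for $\operatorname{Re}y>0$, and $k_2-k_1=2\max_c\kappa_c$.

(2), (3) There is one component $\psi\in y^\rho\mathcal E$, with $\rho=\lambda$ in (2) and $\rho=1-\lambda$ in (3). The function $Q=\psi\,(2\sinh\frac y2)^{-\rho}=\psi\,e^{-\rho y/2}(1-e^{-y})^{-\rho}$ satisfies the hypotheses of Lemma~\ref{lem:liou} with exponent $\kappa-\frac\rho2$. So $2\kappa\ge\rho$.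

(1) If one component vanishes, then $\alpha_cy^{1-\lambda}A=-\beta_cy^\lambda B$ with $\alpha_c\beta_c\ne0$; as $2\lambda-1\notin\mathbb Z$, this forces $A=B=0$ and $\Psi=0$. So both components $\psi_\pm$, for $c=a\pm1$, are nonzero. By (V1), $\kappa_--\kappa_+\in at+\mathbb Z$, so $\kappa_+\ne\kappa_-$. The Wronskian $W=\psi_+\psi_-'-\psi_-\psi_+'$ is $e^{(\kappa_++\kappa_-)y}$ times a power series in $e^{-y}$ with constant term $(\kappa_--\kappa_+)C_{+,0}C_{-,0}\ne0$, and for $y>0$
\[
W=(\alpha_+\beta_--\alpha_-\beta_+)\big[(2\lambda-1)AB+y(AB'-A'B)\big]\in\mathcal E .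
\]
Lemma~\ref{lem:liou} gives $\kappa_++\kappa_-\ge0$, and since $\kappa_+\ne\kappa_-$, the larger one is positive.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:quad}]
Suppose the statement fails and let $u$ be a separating functional. If $a=b$, then $\langle u|v\rangle=0$, by weight if $n_1+n_2\ne0$ and by the choice of $u$ otherwise. By Lemma~\ref{lem:inV}, $\Psi=((z_2-z_1)^{-\nu}F^{c'}_{u,v})_{c'}\in\mathcal V(a,b)$, and its smallest exponent is $k_1=n_1-\Delta$, $k_2=n_2-\Delta-\nu$. Thus $n_2-n_1=k_2-k_1+\nu$, and we apply Lemma~\ref{lem:gap2}.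
\begin{itemize}
\item Monotone: $n_2-n_1\ge\lambda+\nu=\frac t2$.
\item Boundary: $n_2-n_1\ge1-\lambda+\nu=3-\frac{3t}2$.
\item Bulk, $c=a+1$: as $n_1+n_2\in\mathbb Z$, \eqref{eq:coset} gives $n_2-n_1\in-\frac{(2a+1)t}2+\mathbb Z$, so $k_2-k_1\in-at+\mathbb Z$. The least positive element of this coset is $[at]+1-at$, so $n_2-n_1\ge2-\frac{(2a+1)t}2+[at]$.
\item Bulk, $c=a-1$: now $n_2-n_1\in\frac{(2a-1)t}2+\mathbb Z$ and $k_2-k_1\in at+\mathbb Z$. The least positive element is $at-[at]$, so $n_2-n_1\ge1+\frac{(2a-1)t}2-[at]$.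
\end{itemize}
In each case the bound is $w(b,c,a)$ (in the last case take $r=a-1$ in \eqref{eq:w}), contrary to the hypothesis.
\end{proof}

The integer parts in \eqref{eq:w} thus come from the single inequality $k_2>k_1$, rounded up within a coset.

\section{Calogero--Sutherland operators}\label{sec:CS}

For a three-point function, Lemma~\ref{lem:gap2} applied to the pairs $(z_1,z_2)$ and $(z_2,z_3)$ bounds $n_3-n_1$ from below by $1-v(r)$, which is less than $1$ when $v(r)>0$. To do better we need to relate $k_1$ and $k_3$ directly. The tool is an operator that acts on a finite-dimensional space containing the correlation function, is triangular on monomials, and whose diagonal entries are symmetric in the exponents and determine them up to order.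

For $\gamma\in\mathbb R$ define, in three variables,
\[
H_2=\sum_i\partial_i^2-2\gamma\sum_{i<j}U_{ij},\qquad H_3=\sum_i\partial_i^3-3\gamma\sum_{i<j}U_{ij}(\partial_i+\partial_j),\qquad H=H_2+\mathbf iH_3 .
\]
They act on ordered series, preserve the degree and the cosets of exponents modulo $\mathbb Z^3$, and do not lower the partial sums. We combine $H_2$ and $H_3$ into one operator $H$, so that no commutation relation between them is needed. Put $E(k)=\sum_ik_i^2+\mathbf i\sum_ik_i^3$. A total order on the exponents of a given degree is \emph{compatible} if multiplication by $z_i/z_j$, $i<j$, moves every exponent strictly later. The lexicographic order is compatible.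

\begin{lemma}\label{lem:tri}
Let $\Psi\ne0$ be an ordered series in three variables that has a first exponent $k$ in a compatible order, with coefficient $\psi(k)$.
\begin{itemize}
\item[(a)] For every polynomial $g$, the series $g(H)\Psi$ has no exponent before $k$, and its coefficient at $k$ is $g(E(k))\psi(k)$.
\item[(b)] If $(H-E)^n\Psi=0$ for some $n\geq1$, then $E=E(k)$.
\item[(c)] If $\Psi$ lies in a finite-dimensional $H$-stable space, there is $\Psi^*\in\mathbb C[H]\Psi$ with first exponent $k$ and $(H-E(k))^n\Psi^*=0$ for some $n\geq1$.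
\item[(d)] If $k,k'\in\mathbb R^3$ have $\sum k_i=\sum k_i'$ and $E(k)=E(k')$, then $k'$ is a permutation of $k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $Hz^{k'}$ is $E(k')z^{k'}$ plus later terms, since $U_{ij}$ is a series in positive powers of $z_i/z_j$. (b) By (a), $(E(k)-E)^n\psi(k)=0$. (c) Let $\chi$ be the characteristic polynomial of $H$ on the space. By (a), $\chi(E(k))=0$. Write $\chi(x)=(x-E(k))^ng(x)$ with $g(E(k))\ne0$ and take $\Psi^*=g(H)\Psi$. (d) Real and imaginary parts show that the first three power sums agree, and by Newton's identities they determine the polynomial $\prod_i(x-k_i)$.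
\end{proof}

Near a diagonal the operators reduce to one ordinary differential operator. For a pair of variables, with $U=U(y)$ and $h=\partial_y^2-\gamma U$,
\begin{equation}\label{eq:pair}
\partial_1^2+\partial_2^2-2\gamma U=\tfrac12\partial_X^2+2h,\qquad\partial_1^3+\partial_2^3-3\gamma U(\partial_1+\partial_2)=\tfrac14\partial_X^3+3\partial_Xh,
\end{equation}
and for $A$ holomorphic near $0$
\begin{equation}\label{eq:ind}
h(y^\rho A)=y^\rho\Big[\big(\rho(\rho-1)-\gamma\big)y^{-2}A+A''+2\rho\,\frac{A'}{y}+\gamma\,(y^{-2}-U)A\Big].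
\end{equation}
So $h$ preserves $y^\rho\mathcal E$ when $\rho(\rho-1)=\gamma$. The two roots of this equation add up to $1$, which is a second reason for the normalization $\nu$.

\begin{lemma}\label{lem:stab}
Let $\gamma=\lambda(\lambda-1)$. The following operators map $\mathcal V(a,b;d,\eta)$ to the space with the same $\eta$ and the appropriate degree: multiplication by a homogeneous symmetric Laurent polynomial in $z_1,z_2$; $\mathcal D_m=z_1^m\partial_1+z_2^m\partial_2$; the two operators \eqref{eq:pair}. Multiplication by $(z_1z_2)^{\xi}$ maps it to $\mathcal V(a,b;d+2\xi,\eta+\xi)$.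
\end{lemma}

\begin{proof}
For (V1), the first operators shift exponents by integers, keep them bounded below, and preserve convergence, since $U$ converges for $|z_1|<|z_2|$. For (V2), a homogeneous symmetric Laurent polynomial is $e^{mX}$ times an even entire function of $y$; $\mathcal D_m$ was treated after \eqref{eq:Dm}; and \eqref{eq:ind} applies to $\rho=\lambda$ and $\rho=1-\lambda$. Finally $(z_1z_2)^\xi=e^{2\xi X}$.
\end{proof}

\section{Cubic straightening for $p\ge4$}\label{sec:p4}

In this section $\gamma=\lambda(\lambda-1)$, and $a$, $b=a+\varepsilon$, $\mathbf r^*$ are as in Proposition~\ref{prop:cubic}. With this $\gamma$ the operator $H$ has no direct relation to \eqref{eq:bpz}. We therefore enlarge the set of correlation functions to a space defined only by the behavior at the two diagonals $z_1=z_2$ and $z_2=z_3$, which $H$ respects. The hypothesis $p\ge4$ is used only in Proposition~\ref{prop:gap3}.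

\subsection{The space $V$}
Fix real numbers $D,m_1,m_2$. Let $V$ be the space of families $\Psi=(\Psi_{\mathbf r})$, indexed by the paths $\mathbf r=(a,r_1,r_2,b)$, of series $\Psi_{\mathbf r}=\sum_k\psi_{\mathbf r}(k)z^k$ supported on $k_1+k_2+k_3=D$, $k_1\ge m_1$, $k_1+k_2\ge m_2$,
\begin{equation}\label{eq:cos3}
k_1\in \eta_0+(r_1-a)\tfrac{at}2+\mathbb Z,\qquad k_2\in \eta_0+\tfrac t2+(r_2-r_1)\tfrac{r_1t}2+\mathbb Z,\qquad k_3\in \eta_0+t+(b-r_2)\tfrac{r_2t}2+\mathbb Z,
\end{equation}
such that
\begin{itemize}
\item[(C$_{12}$)] for all $r_2,k_3$, the coefficients of $z_3^{k_3}$, as a family over $r_1\in I(a,r_2)$, lie in $\mathcal V(a,r_2;D-k_3,\eta_0)$;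
\item[(C$_{23}$)] for all $r_1,k_1$, the coefficients of $z_1^{k_1}$, as a family over $r_2\in I(r_1,b)$ in the variables $z_2,z_3$, lie in $\mathcal V(r_1,b;D-k_1,\eta_0+\frac t2)$.
\end{itemize}
By \eqref{eq:cos3} and \eqref{eq:arith}, $k_1$ determines $r_1$ and then $k_2$ determines $r_2$. So the components have disjoint supports, we may identify $\Psi$ with the ordered series $\sum_{\mathbf r}\Psi_{\mathbf r}$, and every exponent \emph{lies on} a unique path.

\begin{lemma}\label{lem:corrV}
Let $u\in M_b^\vee$, $v\in M_a$ be homogeneous with $\langle u|\phi^{(b,a)}_{-N}v\rangle=0$, $N=\operatorname{wt}u-\operatorname{wt}v$. Then $\Psi_{\mathbf r}=F^{\mathbf r}_{u,v}\prod_{i<j}(z_j-z_i)^{-\nu}$ defines an element of $V$ for $D=N-3\Delta-3\nu$ and suitable $m_1,m_2$.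
\end{lemma}

\begin{proof}
The support conditions follow from \eqref{eq:coset} and $-\nu\in\frac t2+\mathbb Z$. Note that $\langle u|\phi^{(b,a)}_{-n}v\rangle=0$ for all $n$, by weight if $n\ne N$.

(C$_{12}$) The coefficient of $z_3^{n-\Delta}$ in $F^{\mathbf r}_{u,v}$ is $F^{r_1}_{u\phi_{-n},v}(z_1,z_2)$, where $u\phi_{-n}\in M_{r_2}^\vee$ does not depend on $r_1$. Either $r_2=a$ and $\langle u\phi_{-n}|v\rangle=0$, or $|r_2-a|=2$. By Lemma~\ref{lem:inV}, its product with $(z_2-z_1)^{-\nu}$ lies in $\mathcal V(a,r_2;\cdot\,,\eta_0)$. The remaining factor is $(z_3-z_1)^{-\nu}(z_3-z_2)^{-\nu}=z_3^{-2\nu}\sum_{j\ge0}P_j(z_1,z_2)z_3^{-j}$ with symmetric polynomials $P_j$. The terms contributing to $z_3^{k_3}$ have $n=k_3+\Delta+2\nu+j$, and $n$ is bounded above on the support, so the sum is finite and Lemma~\ref{lem:stab} applies.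

(C$_{23}$) The coefficient of $z_1^{n-\Delta}$ is $F^{r_2}_{u,\phi_{-n}v}(z_2,z_3)$ with $\phi_{-n}v\in M_{r_1}$. Either $r_1=b$ and $\langle u|\phi_{-n}v\rangle=0$, or $|r_1-b|=2$. So its product with $(z_3-z_2)^{-\nu}$ lies in $\mathcal V(r_1,b;\cdot\,,\eta_0)$. The remaining factor is $(z_2z_3)^{-\nu}\sum_{j\ge0}z_1^jP_j(z_2^{-1},z_3^{-1})$. The sum contributing to $z_1^{k_1}$ is finite since $n$ is bounded below, and Lemma~\ref{lem:stab} applies, with $\eta_0-\nu\equiv\eta_0+\frac t2$ modulo $\mathbb Z$.
\end{proof}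

\begin{lemma}\label{lem:Vfin}
The space $V$ is finite-dimensional and $HV\subset V$.
\end{lemma}

\begin{proof}
Let $k$ be the leading exponent of $0\ne\Psi\in V$, on the path $(a,r_1,r_2,b)$. In the family (C$_{12}$) at $(r_2,k_3)$ the smallest $z_1$-exponent is $k_1$, and in the family (C$_{23}$) at $(r_1,k_1)$ the smallest $z_2$-exponent is $k_2$, since a smaller one would give a lexicographically smaller exponent of $\Psi$. By Lemma~\ref{lem:gap2}, $k_2-k_1$ and $k_3-k_2$ are at least $\min(0,\lambda,1-\lambda)$. Together with $k_1\ge m_1$, the fixed sum and \eqref{eq:cos3}, this leaves a finite set $K$ of possible leading exponents. The map $V\to\mathbb C^K$ taking the coefficients at $K$ is injective.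

The operators $H_2,H_3$ preserve the support conditions. Fix $r_2$ and let $\Phi_{k_3}$ be the family of coefficients of $z_3^{k_3}$. Expanding $U_{13}$ and $U_{23}$, the coefficients of $z_3^{k_3}$ in $H_2\Psi$ and $H_3\Psi$ are
\begin{gather*}
(\partial_1^2+\partial_2^2-2\gamma U_{12}+k_3^2)\Phi_{k_3}-2\gamma\sum_{n\ge1}n(z_1^n+z_2^n)\Phi_{k_3+n},\\
\big(\partial_1^3+\partial_2^3-3\gamma U_{12}(\partial_1+\partial_2)+k_3^3\big)\Phi_{k_3}-3\gamma\sum_{n\ge1}n\big[z_1^n\partial_1+z_2^n\partial_2+(k_3+n)(z_1^n+z_2^n)\big]\Phi_{k_3+n}.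
\end{gather*}
The sums are finite because the $z_3$-exponents are at most $D-m_2$, and Lemma~\ref{lem:stab} gives (C$_{12}$). Fix $r_1$ and let $\Phi_{k_1}$ be the family of coefficients of $z_1^{k_1}$. The coefficients of $z_1^{k_1}$ in $H_2\Psi$ and $H_3\Psi$ are
\begin{gather*}
(\partial_2^2+\partial_3^2-2\gamma U_{23}+k_1^2)\Phi_{k_1}-2\gamma\sum_{n\ge1}n(z_2^{-n}+z_3^{-n})\Phi_{k_1-n},\\
\big(\partial_2^3+\partial_3^3-3\gamma U_{23}(\partial_2+\partial_3)+k_1^3\big)\Phi_{k_1}-3\gamma\sum_{n\ge1}n\big[z_2^{-n}\partial_2+z_3^{-n}\partial_3+(k_1-n)(z_2^{-n}+z_3^{-n})\big]\Phi_{k_1-n}.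
\end{gather*}
The sums are finite because the $z_1$-exponents are at least $m_1$, and Lemma~\ref{lem:stab} in the variables $z_2,z_3$ gives (C$_{23}$).
\end{proof}

\subsection{Moving to a neighboring path}
After passing to a generalized eigenvector of $H$, all nonzero components have the same leading exponent up to permutation, and the cosets tell which permutation. On a neighbor of $\mathbf r^*$ the numbers $k_1^*$ and $k_3^*$ sit on two consecutive steps in the same direction, where the monotone bound $\lambda$ applies (Figure~\ref{fig:paths}). The bulk part of Lemma~\ref{lem:gap2} guarantees that the neighboring component is not zero.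

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[dotted] (-0.3,-1)--(13.3,-1) (-0.3,0)--(13.3,0) (-0.3,1)--(13.3,1) (-0.3,2)--(13.3,2);
\node[left] at (-0.3,-1) {$a-1$}; \node[left] at (-0.3,0) {$a$};
\node[left] at (-0.3,1) {$a+1$}; \node[left] at (-0.3,2) {$a+2$};
\draw (0,0)--(1,1)--(2,0)--(3,1);
\node at (0.2,0.65) {$k_1^*$}; \node at (1.8,0.65) {$k_2^*$}; \node at (2.85,0.35) {$k_3^*$};
\draw[very thick] (5,0)--(6,1)--(7,2); \draw (7,2)--(8,1);
\node at (5.2,0.65) {$k_1^*$}; \node at (6.2,1.65) {$k_3^*$}; \node at (7.85,1.65) {$k_2^*$};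
\draw (10,0)--(11,-1); \draw[very thick] (11,-1)--(12,0)--(13,1);
\node at (10.15,-0.65) {$k_2^*$}; \node at (11.85,-0.65) {$k_1^*$}; \node at (12.85,0.35) {$k_3^*$};
\node at (1.5,-1.6) {$\mathbf r^*$}; \node at (6.5,-1.6) {$\mathbf r'$}; \node at (11.5,-1.6) {$\mathbf r''$};
\end{tikzpicture}
\caption{The alternating path $\mathbf r^*$ from $a$ to $a+1$ and its neighbors $\mathbf r'$, $\mathbf r''$, read from left to right (case $\varepsilon=1$). The $i$-th step of each path is labeled by the $i$-th entry of the leading exponent of the corresponding component of a generalized eigenvector of $H$. On each neighbor, $k_1^*$ and $k_3^*$ label two consecutive steps in the same direction (thick).}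
\label{fig:paths}
\end{figure}

\begin{proposition}\label{prop:gap3}
Let $p\ge4$. If the leading exponent $k^*$ of some $\Psi\in V$ lies on $\mathbf r^*$, then $k_3^*-k_1^*\ge\lambda$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:Vfin} and~\ref{lem:tri}(c) we may assume $(H-E(k^*))^n\Psi=0$. As $H$ acts on each component separately, Lemma~\ref{lem:tri}(b),(d) shows that the leading exponent of every nonzero component is a permutation of $k^*$.

Since $p\ge4$, the interval $\{1,\dots,p-1\}$ has a third element besides $a$ and $a+\varepsilon$, so it contains $a+2\varepsilon$ or $a-\varepsilon$. Hence at least one of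
\[
\mathbf r'=(a,a+\varepsilon,a+2\varepsilon,a+\varepsilon),\qquad\mathbf r''=(a,a-\varepsilon,a,a+\varepsilon)
\]
is a path. Put $c_1=\eta_0+\varepsilon\frac{at}2$, $c_2=\eta_0-\varepsilon\frac{at}2$, $c_3=c_1+t$. By \eqref{eq:cos3} the exponents are, modulo $\mathbb Z^3$,
\[
\mathbf r^*\colon(c_1,c_2,c_3),\qquad\mathbf r'\colon(c_1,c_3,c_2),\qquad\mathbf r''\colon(c_2,c_1,c_3).
\]
The differences $c_1-c_2=\varepsilon at$, $c_3-c_1=t$, $c_3-c_2=\varepsilon bt$ are not integers by \eqref{eq:arith}, so the three cosets are distinct.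

\emph{Suppose $\mathbf r'$ is a path.} Then $(b,b)$ is bulk. For each $k_1$ the family (C$_{23}$) at $r_1=b$ lies in $\mathcal V(b,b)$, and its components come from $\Psi_{\mathbf r^*}$ and $\Psi_{\mathbf r'}$. The family at $k_1^*$ is nonzero, so $\Psi_{\mathbf r'}\ne0$ by Lemma~\ref{lem:gap2}(1). Its leading exponent $k'$ is a permutation of $k^*$ in the cosets $(c_1,c_3,c_2)$, so $k'=(k_1^*,k_3^*,k_2^*)$. The family (C$_{12}$) at $(r_2,k_3)=(a+2\varepsilon,k_3')$ lies in the monotone space $\mathcal V(a,a+2\varepsilon)$; its only component comes from $\Psi_{\mathbf r'}$, and its smallest $z_1$-exponent is $k_1'$. Lemma~\ref{lem:gap2}(2) gives $k_3^*-k_1^*=k_2'-k_1'\ge\lambda$.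

\emph{Suppose $\mathbf r''$ is a path.} Then $(a,a)$ is bulk. The family (C$_{12}$) at $(r_2,k_3)=(a,k_3^*)$ is a nonzero element of $\mathcal V(a,a)$ with components from $\Psi_{\mathbf r^*}$ and $\Psi_{\mathbf r''}$, so $\Psi_{\mathbf r''}\ne0$. Its leading exponent is $k''=(k_2^*,k_1^*,k_3^*)$. The family (C$_{23}$) at $(r_1,k_1)=(a-\varepsilon,k_1'')$ lies in the monotone space $\mathcal V(a-\varepsilon,a+\varepsilon)$; its only component comes from $\Psi_{\mathbf r''}$, and its smallest $z_2$-exponent is $k_2''$. Lemma~\ref{lem:gap2}(2) gives $k_3^*-k_1^*=k_3''-k_2''\ge\lambda$.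
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cubic} for $p\ge4$]
Suppose the statement fails and let $u$ be a separating functional. The element $\Psi\in V$ of Lemma~\ref{lem:corrV} has leading exponent $k_i^*=n_i-\Delta-(i-1)\nu$, which lies on $\mathbf r^*$. By Proposition~\ref{prop:gap3}, $n_3-n_1=k_3^*-k_1^*+2\nu\ge(t-1)+(2-t)=1$, a contradiction.
\end{proof}

\section{Cubic straightening for $p=3$}\label{sec:p3}

Now $t=p'/3$, $\{a,b\}=\{1,2\}$, both pairs $(a,a)$, $(b,b)$ are boundary, and $\mathbf r^*$ is the only path of length three from $a$ to $b$. The conclusion of Proposition~\ref{prop:gap3} fails for $p'\ge7$: the function $(z_1z_2z_3)^{c_1}\prod_{i<j}(z_j-z_i)^{1-\lambda}$ lies in $V$ for suitable $D,m_1,m_2$ (the cosets match because $3t\in\mathbb Z$), and it has $k_3-k_1=4-2t$, which is less than $t-1$ for $t>\frac53$. So conditions at the diagonals are not enough. We use instead a space generated by the correlation functions themselves. Its elements are symmetric Laurent polynomials up to a fixed factor,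 as in Section~\ref{ss:model}, and they satisfy an additional condition when all three points collide. In this section
\[
m=p'-2=-2\rho_0\in\mathbb Z_{>0},\qquad\gamma=t(t-1),
\]
so that $\rho(\rho-1)=\gamma$ exactly for $\rho\in\{t,1-t\}$. Let $\Lambda=\mathbb C[z_1^{\pm1},z_2^{\pm1},z_3^{\pm1}]^{\mathfrak S_3}$ and $e_0=\Delta_b-\Delta_a-\Delta$.

\subsection{Symmetry and the collision condition}

\begin{lemma}\label{lem:G}
For homogeneous $u\in M_b^\vee$, $v\in M_a$ put $G_{u,v}=F_{u,v}\prod_{i<j}(z_j-z_i)^{-\rho_0}$. Then $G_{u,v}\in(z_1z_2z_3)^{e_0}\Lambda$, and with the constant $\alpha=\alpha_b$ of the pair $(a,a)$,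
\begin{equation}\label{eq:coll}
G_{u,v}(w,w,z)=\alpha\,\langle u|\phi^{(b,a)}_{-N}v\rangle\,z^{N-\Delta}(z-w)^m .
\end{equation}
\end{lemma}

\begin{proof}
Consider first a two-point function $F_{u',v'}$ with $u'\in M_a^\vee$, $v'\in M_a$, of degree $d=N'-2\Delta$. By Proposition~\ref{prop:two}, $F_{u',v'}\,(z_2-z_1)^{-\rho_0}=e^{N'X}Q(y)$ with $Q=\alpha A\,(y/2\sinh\frac y2)^{\rho_0}\in\mathcal E$. By Lemma~\ref{lem:liou} it is a finite symmetric sum of monomials. Its value at $z_1=z_2=w$ is $w^{N'}\alpha\langle u'|v'\rangle=\alpha\langle u'|v'\rangle$, since $\langle u'|v'\rangle=0$ unless $N'=0$. The same holds for $M_b$, with another constant.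

Expand as in the proof of Lemma~\ref{lem:corrV}, with $\rho_0$ in place of $\nu$. The coefficient of a power of $z_3$ in $G_{u,v}$ is a finite sum of terms $P_j(z_1,z_2)\,F_{u\phi_{-n},v}\,(z_2-z_1)^{-\rho_0}$, hence symmetric in $z_1,z_2$. The coefficient of a power of $z_1$ is a finite sum of terms $(z_2z_3)^{-\rho_0}P_j(z_2^{-1},z_3^{-1})\,F_{u,\phi_{-n}v}\,(z_3-z_2)^{-\rho_0}$, hence symmetric in $z_2,z_3$. So the coefficients of $G_{u,v}$ are $\mathfrak S_3$-invariant. The $z_1$-exponents lie in $e_0+\mathbb Z$ and are bounded below, hence so are all exponents; as the degree is fixed, the support is finite. Setting $z_1=z_2=w$ in the first expansion, only $n=N$ contributes, and $(z_3-z_1)^{-\rho_0}(z_3-z_2)^{-\rho_0}$ becomes $(z-w)^m$.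
\end{proof}

The exponents $\rho_0,\rho_1$ of \eqref{eq:bpz} add up to $1$ after a shift by $\frac t2$, which turns them into $1-t$ and $t$. This suggests putting
\[
\omega=\prod_{i<j}(z_j-z_i)^{1-t},\qquad\Psi_{u,v}=F_{u,v}\prod_{i<j}(z_j-z_i)^{t/2}=\omega\,G_{u,v},
\]
and letting $R$ be the span of all $P\Psi_{u,v}$ with $P\in\Lambda$ and $u,v$ homogeneous. The space $R$ is graded by degree. Every element has the form $\omega f$ with $f\in(z_1z_2z_3)^{e_0}\Lambda$, and by \eqref{eq:coll}
\begin{equation}\label{eq:div}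
\omega f\in R\ \Longrightarrow\ f(w,w,z)\in(z-w)^m\,(w^2z)^{e_0}\,\mathbb C[w^{\pm1},z^{\pm1}] .
\end{equation}
Elements of $R$ are both series and analytic functions on $0<z_1<z_2<z_3$, and differential operators act compatibly on the two descriptions.

\subsection{The operator $H$ preserves $R$}
The condition \eqref{eq:div} is not visibly preserved by $H$. We show instead that $H_2$ is the operator of \eqref{eq:bpz} in disguise, and that $H_3$ is obtained from $H_2$ and $\Lambda$ by commutators.

\begin{lemma}\label{lem:R}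
The space $R$ is stable under $\mathcal D_n$ $(n\in\mathbb Z)$, $H_2$ and $H_3$.
\end{lemma}

\begin{proof}
\emph{The operators $\mathcal D_n$.} By \eqref{eq:ward}, $\mathcal D_nF_{u,v}=F_{uL_n,v}-F_{u,L_nv}-(n+1)\Delta\mathsf p_nF_{u,v}$. Moreover $\mathcal D_n\Lambda\subset\Lambda$ and $\mathcal D_n\log\prod_{i<j}(z_j-z_i)=\sum_{i<j}\frac{z_j^{n+1}-z_i^{n+1}}{z_j-z_i}\in\Lambda$.

\emph{The operator $H_2$.} Let $\Phi=\sum_{i<j}\log\big(2\sinh\frac{x_j-x_i}2\big)$, so $\partial_i\Phi=\frac12\sum_{j\ne i}\coth\frac{x_i-x_j}2$. The operator on the left of \eqref{eq:bpz} is $\sum_i\partial_i^2+t\sum_i(\partial_i\Phi)\partial_i-2t\Delta\sum U_{ij}$. Substituting $F=e^{-t\Phi/2}\tilde\Psi$ replaces $\partial_i$ by $\partial_i-\frac t2\partial_i\Phi$ and gives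
\[
\sum_i\partial_i^2-\frac t2\sum_i\partial_i^2\Phi-\frac{t^2}4\sum_i(\partial_i\Phi)^2-2t\Delta\sum_{i<j}U_{ij}.
\]
Here $\sum_i\partial_i^2\Phi=-2\sum U_{ij}$. In $\sum_i(\partial_i\Phi)^2$ the squares give $\frac12\sum c_{ij}^2=\frac32+2\sum U_{ij}$, and the cross terms give $\frac12$, by the identity $\coth\xi_1\coth\xi_2+\coth\xi_2\coth\xi_3+\coth\xi_3\coth\xi_1=-1$ for $\xi_1+\xi_2+\xi_3=0$, which is the addition formula for $\coth$. The coefficient of $U_{ij}$ is $t-\frac{t^2}2-\frac{t(3t-2)}2=-2\gamma$, so the operator is $H_2-\frac{t^2}2$. Since $\prod_{i<j}(z_j-z_i)=z_1z_2z_3e^\Phi$, we have $\Psi_{u,v}=(z_1z_2z_3)^{t/2}\tilde\Psi$. Conjugating $H_2$ by $(z_1z_2z_3)^\xi$ adds $-2\xi\sum\partial_i+3\xi^2$, a scalar on homogeneous functions. So \eqref{eq:bpz} gives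
\[
H_2\Psi_{u,v}=t\sum_{n\ge1}\mathsf p_n\Psi_{uL_{-n},v}+t\sum_{n\ge0}\mathsf p_{-n}\Psi_{u,L_nv}+\mathrm{const}\cdot\Psi_{u,v}\in R .
\]
For $P\in\Lambda$ we have $[H_2,P]=2\sum_i(\partial_iP)\partial_i+\sum_i\partial_i^2P$. The ring $\Lambda$ is generated by the $\mathsf p_n$, $n\in\mathbb Z$: by Newton's identities they give the elementary symmetric polynomials in the $z_i$ and in the $z_i^{-1}$, in particular $(z_1z_2z_3)^{-1}$. Writing $P$ as a polynomial in the $\mathsf p_n$, we get $\sum_i(\partial_iP)\partial_i=\sum_nn\frac{\partial P}{\partial\mathsf p_n}\mathcal D_n$, which preserves $R$. Hence $H_2R\subset R$.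

\emph{The operator $H_3$.} The operators $B_\pm=[H_2,[H_2,\mathsf p_{\pm1}]]$ and $T=[B_+,B_-]$ preserve $R$. We have $[\partial^2,z^{\pm1}]=\pm z^{\pm1}(2\partial\pm1)$ and, for $i\ne j$, with $U_{ji}=U_{ij}$, $\partial_iU_{ij}=-\frac{z_i+z_j}{z_i-z_j}U_{ij}$, so that $(z_i^{\pm1}\partial_i+z_j^{\pm1}\partial_j)U_{ij}=\mp(z_i^{\pm1}+z_j^{\pm1})U_{ij}$. Therefore
\[
B_\pm=\sum_iz_i^{\pm1}(2\partial_i\pm1)^2-4\gamma\sum_{i<j}W^\pm_{ij},\qquad W^\pm_{ij}=(z_i^{\pm1}+z_j^{\pm1})U_{ij},\qquad W^-_{ij}=\frac{W^+_{ij}}{z_iz_j}.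
\]
Since $zg(\partial)z^{-1}=g(\partial-1)$ for polynomials $g$, the one-variable terms contribute $(2\partial_i-1)^4-(2\partial_i+1)^4=-64\partial_i^3-16\partial_i$ to $T$. The mixed commutators are of order at most one, and the pair $\{i,j\}$ contributes to the coefficient of $\partial_i$ the function $-32\gamma\,[z_i\partial_iW^--z_i^{-1}\partial_iW^+]$. Using $\partial_iW^+=z_iU_{ij}-\frac{(z_i+z_j)^2}{z_i-z_j}U_{ij}$,
\[
z_i\partial_iW^--z_i^{-1}\partial_iW^+=\frac{z_i-z_j}{z_iz_j}\,\partial_iW^+-\frac{W^+}{z_j}=\frac{-3z_iz_j-z_j^2}{(z_i-z_j)^2}-\frac{z_i^2+z_iz_j}{(z_i-z_j)^2}=-1-6U_{ij}.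
\]
Each $i$ lies in two pairs, so $T=-64H_3+(64\gamma-16)\mathcal D_0+\theta$ with a rational function $\theta$. To find $\theta$, let $*$ be the anti-automorphism of the algebra of differential operators with rational coefficients that fixes functions and sends $\partial_i$ to $-\partial_i$. Then $[Y,Z]^*=-[Y^*,Z^*]$. As $H_2^*=H_2$ and $\mathsf p_{\pm1}^*=\mathsf p_{\pm1}$, we get $B_\pm^*=B_\pm$ and $T^*=-T$. Also $\mathcal D_0^*=-\mathcal D_0$, and $H_3^*=-H_3$ because $(\partial_i+\partial_j)U_{ij}=0$. Hence $\theta=\theta^*=-\theta$, so $\theta=0$, and $H_3$ is a combination of $T$ and $\mathcal D_0$.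
\end{proof}

\subsection{Two orders}
For a nonzero homogeneous $f\in(z_1z_2z_3)^{e_0}\Lambda$ let $\mu=\mu(f)$ be its leading exponent, and let $\min f$ and $\max f$ be the smallest and largest exponent of any variable in $f$. By symmetry $\mu_1=\min f$. If also $\mu_3=\max f$, then $f(w,w,z)$ involves only the powers $z^{\mu_1},\dots,z^{\mu_3}$, and \eqref{eq:div} forces $\mu_3-\mu_1\ge m$ unless $f(w,w,z)=0$. In general $\mu_3<\max f$ is possible, since for instance the orbits of $(0,5,5)$ and $(1,1,8)$ may both occur. We use $H$ to reach the case $\mu_3=\max f$.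

Besides the lexicographic order consider the \emph{reverse order}, in which $k$ comes before $k'$ if $k_3>k_3'$, or $k_3=k_3'$ and $k_2>k_2'$. It is compatible in the sense of Section~\ref{sec:CS}. Since $\omega=z_2^{1-t}z_3^{2-2t}\prod_{i<j}(1-z_i/z_j)^{1-t}$, the first exponent of $\omega f$ in either order is that of $f$ plus $(0,1-t,2-2t)$. So the leading exponent of $\omega f$ is $k_i=\mu_i+(i-1)(1-t)$, with $k_1=\min f$, and its first exponent in the reverse order has third entry $\max f+2-2t$. Lemma~\ref{lem:tri}(a) in the two orders gives: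
\begin{equation}\label{eq:window}
\omega f\in R\text{ homogeneous},\ \ 0\ne\omega f'\in\mathbb C[H]\,\omega f\ \Longrightarrow\ \min f'\ge\min f,\quad\max f'\le\max f .
\end{equation}
In particular $\mathbb C[H]\,\omega f\subset R$ is finite-dimensional. The exponents $k_1,k_2,k_3$ of elements of $R$ lie in the cosets of $e_0$, $e_0-t$, $e_0-2t$, which are distinct by \eqref{eq:arith}.

\begin{lemma}\label{lem:c1}
If $0\ne\omega f\in R$ is homogeneous, then $\mu_3-\mu_1\ge m$.
\end{lemma}

\begin{proof}
Suppose $\mu_3-\mu_1<m$, and let $k$ be the leading exponent of $\omega f$. By Lemma~\ref{lem:tri}(c) there is $\Psi^*=\omega f^*\in R$ with leading exponent $k$ and $(H-E(k))^n\Psi^*=0$. By Lemma~\ref{lem:tri}(b),(d) its first exponent in the reverse order is a permutation of $k$, and it equals $k$ because the cosets are distinct. So $\min f^*=\mu_1$ and $\max f^*=\mu_3$. By \eqref{eq:window}, for every $\omega f'\in\mathbb C[H]\Psi^*$ the function $f'(w,w,z)$ is $z^{\mu_1}$ times a polynomial in $z$ of degree less than $m$; it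 is divisible by $(z-w)^m$ by \eqref{eq:div}, so it vanishes.

Choose an eigenvector $\Psi^\circ=\omega f^\circ\ne0$ of $H$ in $\mathbb C[H]\Psi^*$. We show that its vanishing on the diagonal contradicts \eqref{eq:ind}. Write $f^\circ=(z_2-z_1)^l\tilde f$ with $l\ge1$ and $\tilde f(w,w,z)\not\equiv0$; exchanging $z_1,z_2$ and restricting to the diagonal shows that $l$ is even. With $X,y$ attached to $z_1,z_2$ and $w=e^X<z_3$, we have $\Psi^\circ=y^\rho\,\Xi(X,y,x_3)$ with $\Xi$ analytic at $y=0$, where
\[
\rho=1-t+l,\qquad\Theta:=\Xi|_{y=0}=w^{\rho}(z_3-w)^{2-2t}\tilde f(w,w,z_3)\not\equiv0 .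
\]
By \eqref{eq:pair}, $H=(2+3\mathbf i\,\partial_X)h+\cdots$, where the omitted terms contain at most first derivatives in $y$ and have coefficients regular at $y=0$. The terms of order $y^{\rho-2}$ in the eigenvalue equation give $(\rho(\rho-1)-\gamma)(2+3\mathbf i\,\partial_X)\Theta=0$. Now $\rho\ne1-t$ as $l\ge1$, and $\rho\ne t$ as $2t\notin\mathbb Z$. Hence $\Theta=C(x_3)\,w^{2\mathbf i/3}$. Fix $z_3$ with $\tilde f(w,w,z_3)\not\equiv0$ in $w$. This is a finite sum of real powers of $w$, so $\Theta\sim C'w^\xi$ as $w\to0$ with $C'\ne0$ and $\xi$ real. Comparing absolute values gives $\xi=0$, but $w^{2\mathbf i/3}$ has no limit as $w\to0$. This is a contradiction.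
\end{proof}

Applied to a correlation function, Lemma~\ref{lem:c1} gives only $n_3-n_1\ge0$. The missing unit comes from the hypothesis that $u$ kills the shorter word. This hypothesis is not inherited by all of $\mathbb C[H]\Psi$, so we look only at the coefficient of the lowest power of $z_1$, which turns out to be an exact eigenfunction of $h$.

\begin{lemma}\label{lem:c2}
If $0\ne\omega f\in R$ is homogeneous and $f$ vanishes on $z_1=z_2$, then $\mu_3-\mu_1\ge m+1$.
\end{lemma}

\begin{proof}
As $\mu_3-\mu_1\in\mathbb Z$, by Lemma~\ref{lem:c1} we may suppose $\mu_3-\mu_1=m$. Let $k$ be the leading exponent of $\Psi=\omega f$. Decompose $\Psi$ into generalized eigenvectors of $H$ in $\mathbb C[H]\Psi$. By Lemma~\ref{lem:tri}(a), each component $\omega f'$ has $\mu'=\mu(f')$ lexicographically not smaller than $\mu$. If $\mu_1'=\mu_1$, then $\mu_2'\ge\mu_2$, and $\mu_3'\ge\mu_1+m=\mu_3$ by Lemma~\ref{lem:c1}; the sums are equal, so $\mu'=\mu$, and the eigenvalue is $E(k)$ by Lemma~\ref{lem:tri}(b). All other components have $\min f'>\mu_1$.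 Hence the coefficient $f_0(z_2,z_3)\ne0$ of $z_1^{\mu_1}$ in $f$ is also the coefficient of $z_1^{\mu_1}$ in $f^*$, where $\Psi^*=\omega f^*$ is the component with $(H-E(k))^n\Psi^*=0$.

Let $X,y$ be attached to $z_2,z_3$ and $d=k_2+k_3$. The coefficient of the lowest power $z_1^{k_1}$ in $\Psi^*$ is
\[
(z_2z_3)^{1-t}(z_3-z_2)^{1-t}f_0=e^{dX}\psi_0(y),\qquad\psi_0=\sum_{j\ge0}C_je^{(\kappa-j)y},\quad C_0\ne0,\quad2\kappa=k_3-k_2 .
\]
Since $U_{12}$ and $U_{13}$ raise the power of $z_1$, \eqref{eq:pair} shows that $H$ acts on this coefficient as $(2+3\mathbf id)h$ plus a constant. As $d$ is real, $2+3\mathbf id\ne0$, so $(h-\epsilon)^n\psi_0=0$ for some constant $\epsilon$. Because $U(y)=\sum_{j\ge1}je^{-jy}$, the operator $h$ multiplies a leading term $e^{\kappa'y}$ by $\kappa'^2$; so $\epsilon=\kappa^2$. If $(h-\kappa^2)\psi_0\ne0$, its leading term is $e^{(\kappa-j)y}$ with $j\ge1$, and it is killed by $(h-\kappa^2)^{n-1}$, so $(\kappa-j)^2=\kappa^2$ and $2\kappa=j\in\mathbb Z$. This contradicts $k_3-k_2\in-t+\mathbb Z$. Therefore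 $h\psi_0=\kappa^2\psi_0$.

By symmetry $f(z_1,w,w)=0$, so $f_0(w,w)=0$. As $f_0\neq0$ is a finite sum in $(z_2z_3)^{e_0}\mathbb C[z_2^{\pm1},z_3^{\pm1}]$, we have $\psi_0=y^\rho A$ with $A$ holomorphic at $0$, $A(0)\ne0$, and $\rho=1-t+l$ for an integer $l\ge1$. By \eqref{eq:ind} the equation $h\psi_0=\kappa^2\psi_0$ forces $\rho\in\{t,1-t\}$, which is impossible since $l\ge1$ and $2t\notin\mathbb Z$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cubic} for $p=3$]
Suppose the statement fails and let $u$ be a separating functional. Then $\omega G_{u,v}\in R$ is nonzero and homogeneous, and the leading exponent of $G_{u,v}$ is $\mu_i=n_i-\Delta-(i-1)\rho_0$. By \eqref{eq:coll} and $\langle u|\phi^{(b,a)}_{-N}v\rangle=0$, $G_{u,v}$ vanishes on $z_1=z_2$. Lemma~\ref{lem:c2} gives $n_3-n_1=\mu_3-\mu_1+2\rho_0\ge(m+1)-m=1$, a contradiction.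
\end{proof}

With Propositions~\ref{prop:quad} and~\ref{prop:cubic} established for all coprime $3\le p<p'$, the proof of Theorem~\ref{thm:main} in Section~\ref{sec:straight} is complete.

\begin{thebibliography}{9}
\bibitem{FJMMT} B.~Feigin, M.~Jimbo, T.~Miwa, E.~Mukhin and Y.~Takeyama, \emph{Sets of rigged paths with Virasoro characters}, arXiv:math/0506150 (2005).
\end{thebibliography}
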